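# Twisted Gauss Sums and Frobenius Orbits of Regular Characters

## 1. Characters of order $(2^n+1)/3$ on $\mathbb F_{4^n}^\times$

Let $q$ be a power of a prime $p$ and fix a nontrivial additive character $\psi$ of $\mathbb F_q$. For $N\ge1$ and a character $\beta$ of $\mathbb F_{q^N}^\times$ put
$$G(\beta,\psi):=\sum_{a\in\mathbb F_{q^N}^\times}\beta(a)\,\psi(\mathrm{Tr}\,a^{-1})=\sum_{a\in\mathbb F_{q^N}^\times}\beta^{-1}(a)\,\psi(\mathrm{Tr}\,a),$$
where $\mathrm{Tr}:\mathbb F_{q^N}\to\mathbb F_q$ is the trace. Since $\mathrm{Tr}(a^q)=\mathrm{Tr}(a)$, substituting $a\mapsto a^q$ shows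
$$G(\beta^q,\psi)=\sum_a\beta^{-1}(a^q)\psi(\mathrm{Tr}\,a)=\sum_a\beta^{-1}(a^q)\psi(\mathrm{Tr}\,a^q)=G(\beta,\psi).$$
So a Gauss sum can determine $\beta$ at best up to $\beta\mapsto\beta^q$. How much does it determine if we may also twist by characters of the small field?

For a character $\eta$ of $\mathbb F_q^\times$ and a character $\chi$ of $\mathbb F_{q^n}^\times$, write $\chi\cdot\eta$, or $\chi\eta$, for $\chi\cdot(\eta\circ\mathrm{Nr}_{\mathbb F_{q^n}/\mathbb F_q})$. Because $\eta^q=\eta$, we have $\chi^q\eta=(\chi\eta)^q$, so conjugate characters have the same twisted Gauss sums. Write $\chi_1\sim\chi_2$ if $\chi_2=\chi_1^{q^j}$ for some $j$.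

**Definition (regular).** A character $\chi$ of $\mathbb F_{q^n}^\times$ is regular if $\chi,\chi^q,\dots,\chi^{q^{n-1}}$ are pairwise distinct.

When $n$ is prime, $\chi$ is regular if and only if $\chi^q\ne\chi$. Indeed, if $\chi^{q^i}=\chi^{q^j}$ with $i\not\equiv j\pmod n$, then $\chi^{q^k}=\chi$ for $k=i-j$, which is prime to $n$; since also $\chi^{q^n}=\chi$ and $k,n$ generate $\mathbb Z$, we get $\chi^q=\chi$. Moreover $\chi^q=\chi$ means $\chi^{q-1}=1$. The characters of order dividing $q-1$ form a group of order $q-1$, and the $\eta\circ\mathrm{Nr}$ are $q-1$ distinct members of it (the norm is onto). So, for $n$ prime, the non-regular characters are exactly the $\eta\circ\mathrm{Nr}$.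

*Example.* Take $q=2$, $n=3$. There are no nontrivial twists, and the six nontrivial characters of $\mathbb F_8^\times$ are regular, in two orbits under squaring. Let $g^3=g+1$. Then $\mathrm{Tr}\,g=\mathrm{Tr}\,g^2=\mathrm{Tr}\,g^4=0$ (the sum of the roots of $X^3+X+1$), $\mathrm{Tr}\,1=1$, and $\mathrm{Tr}\,g^3=\mathrm{Tr}\,g+\mathrm{Tr}\,1=1$, so also $\mathrm{Tr}\,g^6=\mathrm{Tr}\,g^5=1$. If $\beta^{-1}(g)=\zeta$ with $\zeta^7=1$, $\zeta\neq1$, and $\theta=\zeta+\zeta^2+\zeta^4$, then $\zeta^3+\zeta^5+\zeta^6=-1-\theta$ and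
$$G(\beta,\psi)=\theta-1-(-1-\theta)=2\theta=-1\pm\sqrt{-7},$$
the sign being determined by the orbit of $\zeta$. The Gauss sum separates the two orbits.

The problem comes from Chufeng Nien and Lei Zhang, "Converse Theorem Meets Gauss Sums (with an appendix by Zhiwei Yun)", arXiv:1806.04850 (2018).

**Conjecture.** Let $\chi_1$ and $\chi_2$ be regular characters of $\mathbb F_{q^n}^\times$ and $n$ be a prime. If $G(\chi_1\cdot\eta,\psi)=G(\chi_2\cdot\eta,\psi)$ for all $\eta\in\hat{\mathbb F}_q^\times$, then $\chi_1=\chi_2^{q^j}$ for some $j$.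

There is one family of fields where every sum in question can be evaluated in closed form, and there the conjecture fails.

**Theorem 1.** Let $q=4$, $n\ge5$ prime, $\psi$ any nontrivial additive character of $\mathbb F_4$. Let $\chi$ be a character of $\mathbb F_{4^n}^\times$ of order $D=(2^n+1)/3$. Then $\chi,\chi^{-1}$ are regular, both trivial on $\mathbb F_4^\times$, $G(\chi\cdot\eta,\psi)=G(\chi^{-1}\cdot\eta,\psi)$ for all $\eta$, and $\chi\not\sim\chi^{-1}$.

The smallest instance is $n=5$, $D=11$. Since $n$ is odd, $D$ is an integer; it divides $4^n-1=(2^n-1)(2^n+1)$, and $D\ge11$. Let $E=\mathbb F_{4^n}$ and $K=\mathbb F_{2^n}$.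

**Step 1 (regularity).** If $\chi$ were not regular, then $\chi^4=\chi$, so $\chi^3=1$, contradicting $D>3$. The same holds for $\chi^{-1}$.

**Step 2 (not conjugate).** If $\chi^{-1}=\chi^{4^j}$, then $-1\equiv4^j\pmod D$. But $4^n\equiv1\pmod D$, so $4$ has odd order mod $D$, while $-1$ has order $2$. (For $D=11$: $\langle4\rangle=\{1,4,5,9,3\}$ does not contain $10$.)

**Step 3 (triviality on $K^\times$ and $\mathbb F_4^\times$).** We need this to evaluate the sums. The group $K^\times$ is the subgroup of order $2^n-1$ in the cyclic group $E^\times$, so $K^\times=(E^\times)^{2^n+1}$. As $D\mid2^n+1$, $\chi$ is trivial on $K^\times$. Next, $2$ has order $6$ mod $9$ and $2^3\equiv-1$, so $9\mid2^n+1$ if and only if $n\equiv3\pmod6$, which fails for a prime $n\ge5$. Hence $3\nmid D$; the order of $\chi|_{\mathbb F_4^\times}$ divides both $3$ and $D$, so it is $1$.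

**Step 4 (the twists are trivial on $K^\times$).** As $n$ is odd, $\mathrm{Gal}(E/\mathbb F_4)$ restricts isomorphically to $\mathrm{Gal}(K/\mathbb F_2)$. So for $y\in K^\times$ we have $\mathrm{Nr}_{E/\mathbb F_4}(y)=\mathrm{Nr}_{K/\mathbb F_2}(y)=1$, and $\eta\circ\mathrm{Nr}$ is trivial on $K^\times$.

**Step 5 (evaluation).** Write $\psi(x)=(-1)^{\mathrm{Tr}_{\mathbb F_4/\mathbb F_2}(ux)}$ with $u\in\mathbb F_4^\times$. Let $\beta\ne1$ be any character of $E^\times$ trivial on $K^\times$. Group the sum by cosets of $K^\times$: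
$$G(\beta,\psi)=\sum_{a\in E^\times/K^\times}\beta^{-1}(a)\sum_{y\in K^\times}(-1)^{\mathrm{Tr}_{K/\mathbb F_2}(y\,\mathrm{Tr}_{E/K}(ua))}=\sum_{a\in E^\times/K^\times}\beta^{-1}(a)\bigl(2^n[\mathrm{Tr}_{E/K}(ua)=0]-1\bigr).$$
Now $\mathrm{Tr}_{E/K}(x)=x+x^{2^n}$, and in characteristic $2$ this vanishes exactly when $x\in K$. So only the coset $a=u^{-1}K^\times$ has $\mathrm{Tr}_{E/K}(ua)=0$. Since $\beta\ne1$ on $E^\times/K^\times$, $\sum_a\beta^{-1}(a)=0$. Therefore
$$G(\beta,\psi)=2^n\beta(u).\tag{1}$$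

**Step 6 (conclusion).** Since $\chi^{\pm1}$ is regular, $\chi^{\pm1}\eta\ne1$, and by Steps 3 and 4 it is trivial on $K^\times$. Also $\chi(u)=1$ and $\mathrm{Nr}(u)=u^n$. By (1), $G(\chi\eta,\psi)=2^n\eta(u^n)=G(\chi^{-1}\eta,\psi)$ for all $\eta$. $\blacksquare$

So the conjecture is false.

## 2. The exact list of exceptions

What changes for other $q$ and $n$? The field $E$ was quadratic over a subfield $K$ not containing $\mathbb F_4$, all twists were trivial on $K^\times$, and the Gauss sums became visible. In general there is no such formula.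

Even for $q=4$ something changes at $n=3$. There $D=3$, and $\chi$ is not regular. But formula (1) and Step 4 hold for every odd $n$, so take $\chi$ of order $9=2^3+1$ on $\mathbb F_{64}^\times$. It is trivial on $\mathbb F_8^\times$ and regular ($\chi^3\neq1$), and $\chi\not\sim\chi^{-1}$ since $\langle4\rangle=\{1,4,7\}$ mod $9$. By (1),
$$G(\chi^{\pm1}\eta,\psi)=8\,\chi(u)^{\pm1}\eta(u^3)=8\,\chi(u)^{\pm1}.$$
Now $\mathbb F_4^\times$ is generated by $\gamma^{21}$, with $\gamma$ a generator of $\mathbb F_{64}^\times$, and $\chi(\gamma^{21})\ne1$ because $9\nmid21$. So the two families agree exactly when $u=1$, i.e. when $\psi$ factors through $\mathrm{Tr}_{\mathbb F_4/\mathbb F_2}$. Here the answer depends on $\psi$, and the two characters differ on $\mathbb F_4^\times$.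

These two phenomena are the only ones.

**Theorem 2.** Let $n$ be prime. The assertion of the conjecture for $(q,n,\psi)$ is true, except precisely in the following cases, where it is false:

* (E1) $q=4$ and $n\ge5$ (any $\psi$);
* (E2) $q=P^e$ with $P$ a prime power, $e\ge2$, $n=\frac{q-1}{P-1}$, and $\psi$ factors through $\mathrm{Tr}_{\mathbb F_q/\mathbb F_P}$.

In case (E2) the pairs of regular characters with $\chi_1\not\sim\chi_2$ and $G(\chi_1\eta,\psi)=G(\chi_2\eta,\psi)$ for all $\eta$ are exactly those where $\chi_1$ has order dividing $n(q-1)$ but not $q-1$, and $\chi_2\sim\chi_1^{P^i}$, $1\le i<e$. For these, $\chi_1|_{\mathbb F_q^\times}\ne\chi_2|_{\mathbb F_q^\times}$.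

**Corollary 3.** The conjecture is true whenever $q=p$ is prime. If one adds the hypothesis $\chi_1|_{\mathbb F_q^\times}=\chi_2|_{\mathbb F_q^\times}$, it is true for every prime $n$ and every $\psi$ when $q\ne4$; when $q=4$ it is true exactly for $n=2,3$.

Examples of (E2): $(q,n)=(4,3)$ and $(8,7)$ with $P=2$, $(16,5)$ with $P=4$, $(27,13)$ with $P=3$, $(125,31)$ with $P=5$. In (E2), $n=1+P+\dots+P^{e-1}\ge3$ is odd.

## 3. From Gauss sums to digit sums

Since the sums cannot be evaluated, we keep only their $p$-adic size, for all twists and all Galois conjugates at once.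

Write $q=p^f$, and from now on let $N=q^n-1$, $M=N/(q-1)$, $\mathrm e(x)=e^{2\pi\sqrt{-1}x}$. Let $\mathfrak P$ be a prime above $p$ in $\mathbb Q(\zeta_N,\zeta_p)$, with valuation $v_{\mathfrak P}$ normalized by $v_{\mathfrak P}(p)=p-1$. Let $\omega$ be the Teichmüller character: $\omega(y)$ is the $N$-th root of unity reducing to $y$ mod $\mathfrak P$. It generates the character group of $\mathbb F_{q^n}^\times$. Identify $\omega^a$ with
$$x=a/N\in\tfrac1N\mathbb Z/\mathbb Z .$$
Then $\chi^q$ corresponds to $qx$. The $\eta\circ\mathrm{Nr}$ form the unique subgroup of order $q-1$, namely $T:=\frac1{q-1}\mathbb Z/\mathbb Z$. By Section 1, $\chi$ is regular if and only if $qx\ne x$, if and only if $x\notin T$. Note that $q$ acts trivially on $T$. Write $x\sim x'$ if $x'=q^jx$ for some $j$.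

Fix a nontrivial character $\Psi_0$ of $\mathbb F_p$ and put $\psi_u(z)=\Psi_0(\mathrm{Tr}_{\mathbb F_q/\mathbb F_p}(uz))$ for $u\in\mathbb F_q^\times$; every nontrivial $\psi$ is some $\psi_u$. Substituting $a\mapsto u^{-1}a$,
$$G(\beta,\psi_u)=\beta(u)\,G(\beta,\psi_1),\tag{2}$$
so the valuation of a Gauss sum does not depend on $\psi$.

**Stickelberger's theorem** (Washington, *Introduction to Cyclotomic Fields*, §6.2). For $0\le a<N$, $v_{\mathfrak P}(G(\omega^a,\psi))=v_{\mathfrak P}\bigl(\sum_y\omega^{-a}(y)\psi(\mathrm{Tr}\,y)\bigr)=s(a)$, the sum of the base-$p$ digits of $a$.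

In particular $G(\beta,\psi)\ne0$. (For $\mathbb F_8$ the exponents $1,2,4$ have digit sum $1$ and $3,5,6$ have digit sum $2$; these are the two orbits.) Put
$$h(x):=\sum_{i=0}^{fn-1}\{p^ix\},\qquad\text{so that}\qquad s(a)=(p-1)\,h(a/N)\quad(0\le a<N).\tag{3}$$
To see (3), note that multiplication by $p$ modulo $N=p^{fn}-1$ rotates the $fn$ base-$p$ digits of $a$. Adding all rotations gives $s(a)(1+p+\dots+p^{fn-1})=s(a)N/(p-1)$; on the other hand it is $N\,h(a/N)$. Clearly $h(px)=h(x)$, since $p^{fn}x=x$.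

Suppose $G(\chi_1\eta,\psi)=G(\chi_2\eta,\psi)$ for all $\eta$, with $\chi_k\leftrightarrow x_k$. Because $p\nmid N$, for each $t\in(\mathbb Z/N)^\times$ there is an automorphism $\zeta_N\mapsto\zeta_N^t$, $\zeta_p\mapsto\zeta_p$; it sends $G(\beta,\psi)$ to $G(\beta^t,\psi)$. Applying it and taking valuations:
$$h(t(x_1+j))=h(t(x_2+j))\qquad\text{for all }t\in(\mathbb Z/N)^\times,\ j\in T.\tag{4}$$

**Allowed moves.** Replacing one $x_k$ by $qx_k$ preserves (4), the Gauss sum hypothesis and the desired conclusion $x_1\sim x_2$: indeed $qx_k+j=q(x_k+j)$. So does replacing both $x_k$ by $x_k+j_0$ with $j_0\in T$, since $q^s(x+j_0)=q^sx+j_0$. Also, if $(x_1,x_2)$ satisfies (4), so does $(tx_1,tx_2)$ for a unit $t$, because $tT=T$.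

For most cases we show that (4) alone forces $x_1\sim x_2$.

## 4. $n=2$: the two largest carries locate $x$

**Proposition 4.** For $n=2$ the assertion of the conjecture is true for every $q$ and $\psi$.

For $q=2$ there are two regular characters, those of order $3$ of $\mathbb F_4^\times$, and they are conjugate. Let $q\ge3$, so $N=q^2-1$, and $T$ consists of the multiples of $(q+1)/N$.

**Step 1 (normal form).** Let $x_1=a/N$, $x_2=b/N$; regularity says $(q+1)\nmid a,b$. Conjugation replaces $a$ by $qa\equiv-a\pmod{q+1}$, and twisting adds a multiple of $q+1$. So after conjugating each and twisting both, we may take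
$$a=\delta,\qquad b=\varepsilon+(q+1)z,\qquad1\le\delta,\varepsilon\le\tfrac{q+1}2,\quad z\in\mathbb Z/(q-1).$$
Put $F_\delta(j)=s(\delta+(q+1)j)$ for $j\in\mathbb Z/(q-1)$, the argument reduced mod $N$. By (4) with $t=1$, $F_\delta(j)=F_\varepsilon(j+z)$ for all $j$. Define $E_\delta$ by
$$F_\delta(j)-F_\delta(j-1)=2-(p-1)E_\delta(j),\qquad\text{so}\qquad E_\delta(j)=E_\varepsilon(j+z).$$

**Step 2 (computing $E_\delta$).** Let $v=v_p$ be the $p$-adic valuation; $s(c)-s(c-1)=1-(p-1)v(c)$ for $c\ge1$. For $0\le j\le q-2$ the number $\delta+(q+1)j$ is less than $N$, and its base-$q$ digits (low, high) are $(\delta+j,\,j)$ if $j\le q-1-\delta$, and $(\delta+j-q,\,j+1)$ if $j\ge q-\delta$; $s$ of the number is the sum of $s$ over the two digits. Let $\delta\ge2$.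

* For $1\le j\le q-1-\delta$, both $j-1$ and $j$ are in the first range, so $E_\delta(j)=v(j)+v(j+\delta)$.
* For $q-\delta<j\le q-2$, both are in the second range, so $E_\delta(j)=v(j+\delta-q)+v(j+1)$.
* For $j=q-\delta$ the digits pass from $(q-1,\,q-\delta-1)$ to $(0,\,q-\delta+1)$. The difference is $s(q-\delta+1)-s(q-\delta-1)-s(q-1)$, and $s(q-1)=f(p-1)$. Hence $E_\delta=f+v(q-\delta)+v(q-\delta+1)=f+v(\delta)+v(\delta-1)$, as $v(q-c)=v(c)$ for $0<c<q$.
* For $j=0$ we compare with $j-1\equiv q-2$, which is in the second range with digits $(\delta-2,\,q-1)$. The difference is $s(\delta)-s(\delta-2)-s(q-1)$, so again $E_\delta=f+v(\delta)+v(\delta-1)$.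

**Step 3 (where $E_\delta$ is maximal).** Let $c,c'\in[1,q-1]$ differ by $C\in[1,q-1]$. Then $v(c)+v(c')\le f-1+v(C)$: both valuations are at most $f-1$; if they differ, the smaller is $v(C)$, and if they agree, they are $\le v(C)$. In the first line of Step 2 take $C=\delta$, and in the second $C=q+1-\delta$, for which $v(C)=v(\delta-1)$. So these values are at most $f-1+v(\delta)$, respectively $f-1+v(\delta-1)$, both less than $f+v(\delta)+v(\delta-1)$. Hence for $\delta\ge2$ the maximum of $E_\delta$ is attained exactly on $\{0,1-\delta\}$, two distinct points mod $q-1$.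

For $\delta=1$ only the first range occurs. For $1\le j\le q-2$, $E_1(j)=v(j)+v(j+1)\le f-1$. For $j=0$ the difference is $s(1)-s(q-1)-s(q-2)=2-2f(p-1)$, so $E_1(0)=2f$. The maximum is exactly on $\{0\}=\{0,1-\delta\}$.

**Step 4 (comparing).** From $E_\delta(j)=E_\varepsilon(j+z)$ we get $\{z,\,1-\delta+z\}=\{0,\,1-\varepsilon\}$ in $\mathbb Z/(q-1)$. If $z=0$, then $\delta\equiv\varepsilon\pmod{q-1}$, and $|\delta-\varepsilon|\le\frac{q-1}2$ gives $\delta=\varepsilon$, $a=b$. If $z\ne0$, then $z=1-\varepsilon$, so $\varepsilon\ne1$, both sets have two elements, and $1-\delta+z=0$, i.e. $\delta+\varepsilon\equiv2\pmod{q-1}$. Since $2<\delta+\varepsilon\le q+1$, we have $\delta+\varepsilon=q+1$, so $\delta=\varepsilon=\frac{q+1}2$, $z\equiv\frac{q-1}2$, and $b=\frac{q+1}2+\frac{q^2-1}2=q\cdot\frac{q+1}2=qa$. So $\chi_1\sim\chi_2$. $\blacksquare$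

From now on $n$ is an odd prime.

## 5. Splitting $\frac1N\mathbb Z/\mathbb Z$ into a part moved by $q$ and a part containing $T$

For $n\ge3$ there are too many digits to follow carries. We use instead the freedom in $t$, and for that we want units acting independently on two coordinates.

We have $M=1+q+\dots+q^{n-1}$, so $\gcd(M,q-1)=\gcd(n,q-1)$. Put $\epsilon=1$ if $n\mid q-1$ and $\epsilon=0$ otherwise, and
$$M'=M/n^\epsilon,\qquad m_0=n^\epsilon(q-1),\qquad N=M'm_0 .$$
If $q=1+nk$, then $M=\frac{(1+nk)^n-1}{nk}=n+\binom n2nk+\binom n3(nk)^2+\cdots\equiv n\pmod{n^2}$, because $n\mid\binom n2$ for odd $n$. So then $n\nmid M'$. In all cases $\gcd(M',q-1)=1$ and $\gcd(M',m_0)=1$. Therefore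
$$\tfrac1N\mathbb Z/\mathbb Z=\tfrac1{M'}\mathbb Z/\mathbb Z\oplus W,\quad W=\tfrac1{m_0}\mathbb Z/\mathbb Z\supseteq T,\qquad(\mathbb Z/N)^\times=(\mathbb Z/M')^\times\times(\mathbb Z/m_0)^\times\ni(u,v).$$
Write $x_k=y_k+w_k$ accordingly and let $d_k$ be the order of $y_k$. Condition (4) becomes
$$h\bigl(uy_1+v(w_1+j)\bigr)=h\bigl(uy_2+v(w_2+j)\bigr)\qquad\forall\,u\in(\mathbb Z/M')^\times,\ v\in(\mathbb Z/m_0)^\times,\ j\in T.\tag{5}$$

**Definition (class).** The class of $w_k$ is its image in $W/T$; it is trivial if $w_k\in T$.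

If the class of $w_k$ is trivial, regularity means $d_k>1$. If $n\nmid q-1$, then $W=T$ and all classes are trivial. *Example:* $q=7$, $n=3$: $N=342$, $M=57=3\cdot19$, $M'=19$, $m_0=18$, $T=\frac16\mathbb Z/\mathbb Z$, and there are three classes.

A fact used throughout: let $\ell$ be a prime dividing $M'$. It does not divide $q-1$, and it is odd because $M$ is odd (for $q$ odd, $M$ is a sum of $n$ odd terms). Since $q^n\equiv1\not\equiv q\pmod\ell$, $q$ has order $n$ mod $\ell$, hence also mod $\ell^a$ whenever $\ell^a\mid M'$. So $n\mid\ell-1$, and $\ell\equiv1\pmod{2n}$.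

The cases for odd $n$ are: $q\in\{2,3\}$ (Section 8); $q\ge5$ with both classes trivial (Section 9); $q\ge5$, $n\mid q-1$, with a nontrivial class (Section 10), except when $d_1=d_2=1$ and both classes are nontrivial (Sections 11 and 12); and $q=4$ (Theorem 1 and Section 13).

## 6. Dirichlet characters, odd $L$-values, and what the twists add

**The untwisted attempt.** Suppose $w_1=w_2=0$ and use (5) only for $j=0$: $h(uy_1)=h(uy_2)$ for all $u$. If $y_2=cy_1$ with $y_1$ of order $d$, multiply by a Dirichlet character $\lambda$ mod $d$ and sum: with $\Lambda=\sum_{u}\lambda(u)h(uy_1)$ we get $\Lambda=\bar\lambda(c)\Lambda$, hence $\lambda(c)=1$ whenever $\Lambda\ne0$. But $h(px)=h(x)$ gives $\Lambda=\lambda(p)\Lambda$, and $h(-x)=fn-h(x)$ for $x\ne0$ gives $\Lambda=-\lambda(-1)\Lambda$ for $\lambda\neq1$. So only odd $\lambda$ with $\lambda(p)=1$ can contribute, and those cannot separate $c$ from $pc$. For $q=p$ this does no harm, as $x\sim px$. For $f\ge2$ the method stops here: $x_2=px_1$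 passes every test with $j=0$.

**What gets past it.** Keep $j$ as a variable and take a finite Fourier transform in it. Frobenius then permutes the Fourier modes instead of killing $\Lambda$, and a character $\theta$ of the modes can absorb both $\lambda(p)$ and the wrong parity.

Recall: for $\lambda$ primitive mod $d$ and $y$ of order $d$, $\sum_u\lambda(u)\mathrm e(kuy)=\bar\lambda(k)g$ for all $k\in\mathbb Z$, with $g=\sum_u\lambda(u)\mathrm e(uy)\ne0$; Dirichlet's theorem $L(1,\Xi)\ne0$ for $\Xi$ nonprincipal; and $\{x\}=\frac12-\frac1\pi\sum_{k\ge1}\frac{\sin2\pi kx}k$ for $x\notin\mathbb Z$.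

**Lemma 5 (nonvanishing).** Let $d>1$, $d\mid M'$, $m\mid m_0$, $y$ of order $d$, $\lambda$ a primitive Dirichlet character mod $d$. For $w\in\frac1m\mathbb Z/\mathbb Z$ set
$$\Lambda(w)=\sum_{u\in(\mathbb Z/d)^\times}\lambda(u)h(uy+w)=\sum_{\kappa\in\mathbb Z/m}\hat\Lambda(\kappa)\,\mathrm e(\kappa w).$$

(a) $\Lambda(pw)=\lambda(p)\Lambda(w)$, hence $\hat\Lambda(p\kappa)=\overline{\lambda(p)}\,\hat\Lambda(\kappa)$.

(b) If $\theta$ is a character mod $m$ with $\theta(p)=\lambda(p)$ and $\theta(-1)=-\lambda(-1)$, then $\sum_{\kappa\in(\mathbb Z/m)^\times}\theta(\kappa)\hat\Lambda(\kappa)\ne0$. In particular $\hat\Lambda(\kappa)\ne0$ for some unit $\kappa$. For $m=1$, $\theta=1$ this says: $\Lambda(0)\ne0$ if $\lambda(p)=1$ and $\lambda$ is odd.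

*Proof.* (a) Substituting $u\mapsto pu$, $\Lambda(pw)=\sum_u\lambda(pu)h(p(uy+w))=\lambda(p)\Lambda(w)$. In $\Lambda(pw)$ the coefficient of $\mathrm e(p\kappa w)$ is $\hat\Lambda(\kappa)$; in $\lambda(p)\Lambda(w)$ it is $\lambda(p)\hat\Lambda(p\kappa)$.

(b) Since $uy$ has order $d>1$ prime to $m$ and $p\nmid N$, $p^i(uy+w)\notin\mathbb Z$, so the sawtooth series applies to each term. The constants $\frac12$ cancel because $\sum_u\lambda(u)=0$. Writing $\sin2\pi kx=\frac{\mathrm e(kx)-\mathrm e(-kx)}{2\sqrt{-1}}$ and summing over $u$,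
$$\Lambda(w)=-\frac1\pi\sum_{k\ge1}\frac1k\cdot\frac g{2\sqrt{-1}}\sum_{i<fn}\bigl[\bar\lambda(kp^i)\mathrm e(kp^iw)-\bar\lambda(-kp^i)\mathrm e(-kp^iw)\bigr].$$
The series converges for each of the finitely many $w$, so finite linear combinations may be taken termwise. The function $w\mapsto\mathrm e(kp^iw)$ has Fourier coefficient $1$ at $\kappa\equiv kp^i$ and $0$ elsewhere; summed against $\theta$ (extended by $0$ to non-units) it contributes $\theta(kp^i)$. Put $\Xi=\bar\lambda\theta$, a character mod $dm$ with $\Xi(p)=1$ and $\Xi(-1)=-1$. Then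
$$\sum_\kappa\theta(\kappa)\hat\Lambda(\kappa)=-\frac g{2\pi\sqrt{-1}}\sum_{k\ge1}\frac1k\sum_{i<fn}\bigl[\Xi(kp^i)-\Xi(-kp^i)\bigr]=-\frac{fn\,g}{\pi\sqrt{-1}}\,L(1,\Xi)\ne0,$$
since each bracket equals $2\,\Xi(k)$ and $\Xi$, being odd, is nonprincipal. $\square$

**Lemma 6 (detecting the order).** Let $\lambda$ be primitive mod $d\mid M'$. If $y'$ has order $d'\mid M'$ with $d\nmid d'$, then $\sum_{u\in(\mathbb Z/M')^\times}\lambda(u)h(uy'+w)=0$ for all $w\in W$.

*Proof.* The factor $h(uy'+w)$ depends only on $u$ mod $d'$, so it suffices that $\lambda$ is nontrivial on the kernel of $(\mathbb Z/M')^\times\to(\mathbb Z/d')^\times$. If it were trivial there, $\lambda$ would be trivial on the product of the kernels of reduction mod $d$ and mod $d'$. Prime by prime these kernels are nested, and their product is the kernel of reduction mod $\gcd(d,d')<d$. This contradicts primitivity. $\square$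

For $y$ of order $d$, $\sum_{u\in(\mathbb Z/M')^\times}\lambda(u)h(uy+w)$ is a positive integer multiple of $\Lambda(w)$; we use this without comment.

**Lemma 7 (existence of $\theta$).** Let $q\ge5$. In $(\mathbb Z/(q-1))^\times$, $p$ has order $f$ and $-1\notin\langle p\rangle$. If $n\mid q-1$, then in $(\mathbb Z/n(q-1))^\times$, $p$ has order $fn$ and $-1\notin\langle p\rangle$. Hence for $m=q-1$ and $\lambda$ mod $d$ with $\lambda(q)=1$, or for $m=n(q-1)$ and any $\lambda$ mod $d$ ($d\mid M'$), a $\theta$ as in Lemma 5(b) exists.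

*Proof.* For $0<i<f$ we have $0<p^i-1<q-1$, so $p$ has order $f$ mod $q-1$. If $q-1\mid p^i+1$ with $0\le i<f$, then $q-1\le\frac q2+1$, so $q\le4$. Modulo $n(q-1)$, which divides $(q-1)^2$, we have $q^s\equiv1+s(q-1)$, so $q$ has order $n$. The order of $p$ is a multiple of $f$ (reduce mod $q-1$), say $fk$ with $q^k=1$, so it is $fn$. And $-1\notin\langle p\rangle$ already mod $q-1$. Thus $\langle p,-1\rangle=\langle p\rangle\times\{\pm1\}$ in both groups. The prescription $\theta(p)=\lambda(p)$, $\theta(-1)=-\lambda(-1)$ is consistent because $\lambda(p)^f=\lambda(q)=1$, respectively $\lambda(p)^{fn}=\lambda(q^n)=1$; and characters extend from subgroups. $\square$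

*Why $q=4$ escapes.* For $q=4$ we have $2=-1$ in $(\mathbb Z/3)^\times$, so $\theta$ mod $3$ as in Lemma 5(b) requires $\lambda(2)=-\lambda(-1)$, i.e. $\lambda(-2)=-1$. In Theorem 1 ($y_1$ of order $D$, $y_2=-y_1$, $w_1=w_2=0$) we have $2^n\equiv-1\pmod D$, so $-2\equiv2^{n+1}=4^{(n+1)/2}$, and $\lambda(-2)=1$ for every $\lambda$ with $\lambda(4)=1$: no $\theta$ exists.

## 7. Pinning down a residue by primitive characters

Lemma 5 needs $\lambda$ primitive. So we must know what follows for $c\in(\mathbb Z/d)^\times$ when $\lambda(c)$ is prescribed only for primitive $\lambda$ with a condition on $\lambda(q)$.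

Let $1<d=\prod_{i=1}^r\ell_i^{e_i}\mid M'$, let $A_i$ be the character group of $(\mathbb Z/\ell_i^{e_i})^\times$, and $\lambda=(\lambda_i)\in\prod A_i$; $\lambda$ is primitive if and only if all $\lambda_i$ are. Since $q$ has order $n$ mod $\ell_i^{e_i}$, the map $A_i\to\mu_n$, $\lambda_i\mapsto\lambda_i(q)$, is onto. Let $B_i$ be its kernel; $|B_i|=\varphi(\ell_i^{e_i})/n$ is even because $2n\mid\ell_i-1$. We have $|B_i|=2$ if and only if $\ell_i^{e_i-1}(\ell_i-1)=2n$, if and only if $\ell_i^{e_i}=2n+1$; this happens for at most one $i$. Let $B=\prod B_i$.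

**Fibers.** Consider the fiber of $A_i$ over $\zeta\in\mu_n$, which has $|B_i|$ elements. If $e_i=1$, all its elements are primitive, except the trivial character when $\zeta=1$. If $e_i\ge2$, the imprimitive characters are those mod $\ell_i^{e_i-1}$; they form a subgroup of index $\ell_i$ that also maps onto $\mu_n$, so exactly $|B_i|/\ell_i$ elements of the fiber are imprimitive. So every fiber contains a primitive element. Moreover:

(F) If $\zeta\ne1$ or $|B_i|\ge3$, every $\beta\in B_i$ is a quotient of two primitive elements of the fiber over $\zeta$.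

Indeed we need $\lambda_i$ in the fiber with $\lambda_i$ and $\beta\lambda_i$ primitive. If $e_i=1$ and $\zeta\ne1$, any will do; if $e_i=1$, $\zeta=1$, exclude the two elements $1,\beta^{-1}$; if $e_i\ge2$, exclude at most $2|B_i|/\ell_i<|B_i|$ elements.

Let $S_1$, $S_2$ be the sets of primitive $\lambda$ mod $d$ with $\lambda(q)=1$, respectively $\lambda(q)\ne1$; both are nonempty. Let $S_3$ be the set of odd $\lambda\in S_1$. *Example:* $n=3$, $d=7$, $q\equiv2\pmod7$. The characters trivial on $q$ are $1$ and the quadratic character $\tau$, so $S_1=S_3=\{\tau\}$.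

**Lemma 8.** Let $c\in(\mathbb Z/d)^\times$.

1. If $\lambda(c)=1$ for all $\lambda\in S_1$, then $c\in\langle q\rangle$.
2. If $\lambda(c)=-1$ for all $\lambda\in S_1$, then $d=2n+1$ is prime.
3. If $\lambda(c)=\nu\in\{\pm1\}$ for all $\lambda\in S_2$, then $\nu=1$ and $c=1$.
4. $S_3\ne\emptyset$, and if $\lambda(c)=1$ for all $\lambda\in S_3$, then $c\in\langle q\rangle$.

*Proof of 1 and 2.* Suppose $\lambda(c)=\nu$ is constant on $S_1$ and $d\ne2n+1$. For each $i$ choose $(\zeta_k)\in\mu_n^r$ with $\prod\zeta_k=1$ such that (F) applies at $i$: all $\zeta_k=1$ if $|B_i|\ge3$; if $|B_i|=2$, then $r\ge2$ (otherwise $d=2n+1$), and take $\zeta_i=\zeta\ne1$, one other entry $\zeta^{-1}$, the rest $1$. Given $\beta\in B_i$, choose two primitive elements over $\zeta_i$ with quotient $\beta$, and a common primitive element over each other $\zeta_k$. This gives two elements of $S_1$ with quotient $\beta$, so $\beta(c)=\nu/\nu=1$. Hence $B$ kills $c$. Since each fiber over $1$ contains a primitive element,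 $S_1\cap B\ne\emptyset$, so $\nu=1$. Thus if $\nu=-1$ then $d=2n+1$, and this is prime because every prime factor of $d$ is at least $2n+1$. This proves 2.

For 1 with $d\ne2n+1$: a character $\lambda$ with $\lambda(q)=1$ lies over a tuple with product $1$, over which there is also an element of $S_1$, and the two differ by an element of $B$. So every character trivial on $q$ kills $c$, and $c\in\langle q\rangle$ by duality. If $d=2n+1$, the characters trivial on $q$ are $1$ and the quadratic character $\tau$, $S_1=\{\tau\}$, and again all of them kill $c$.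

*Proof of 3.* For each $i$ use a tuple with $\zeta_i\ne1$ and all other entries $1$. Its product is not $1$, so as above, quotients of elements of $S_2$ show that $B_i$ kills $c$. So $\lambda\mapsto\lambda(c)$ factors through a homomorphism $\mu_n^r\to\mathbb C^\times$, with values in $\mu_n$. As $n$ is odd, $\nu\in\{\pm1\}\cap\mu_n=\{1\}$. The image of $S_2$ is $\{\prod\zeta_k\ne1\}$, the complement of a proper subgroup, so it generates $\mu_n^r$. Hence every character kills $c$, and $c=1$.

*Proof of 4.* As $q$ has odd order $n$, $\langle q,-1\rangle=\langle q\rangle\times\{\pm1\}$ in $(\mathbb Z/\ell_i^{e_i})^\times$, so $\lambda_i\mapsto(\lambda_i(q),\lambda_i(-1))\in\mu_n\times\{\pm1\}$ is onto on $A_i$, and also on the characters mod $\ell_i^{e_i-1}$ if $e_i\ge2$. Let $B_i^+$ be its kernel on $A_i$. Over each pair $\ne(1,+1)$, every element of $B_i^+$ is a quotient of two primitive elements: for $e_i=1$ the trivial character is not over such a pair, so all elements there are primitive;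 for $e_i\ge2$ we exclude at most $2|B_i^+|/\ell_i<|B_i^+|$ elements.

Call a tuple $(\zeta_i,\varepsilon_i)_i$ allowed if $\prod\zeta_i=1$, $\prod\varepsilon_i=-1$, and no $(\zeta_i,\varepsilon_i)$ equals $(1,+1)$. Every allowed tuple is the image of an element of $S_3$. If an allowed tuple exists, then $S_3\ne\emptyset$, and quotients over it show that $\prod B_i^+$ kills $c$. Then $\lambda\mapsto\lambda(c)$, on the $\lambda$ with $\lambda(q)=1$, factors through $\Gamma=\{(\zeta_i,\varepsilon_i):\prod\zeta_i=1\}$ and is trivial on allowed tuples. So it is enough that allowed tuples exist and generate $\Gamma$; then all characters trivial on $q$ kill $c$, and $c\in\langle q\rangle$.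

For $r=1$, $(1,-1)$ is allowed and generates $\Gamma=\{(1,\pm1)\}$. Let $r\ge2$. There is $(\zeta_i)$ with all $\zeta_i\ne1$ and $\prod\zeta_i=1$: use pairs $\zeta,\zeta^{-1}$, and one triple $\zeta,\zeta,\zeta^{-2}$ if $r$ is odd ($\zeta^{-2}\ne1$ since $n$ is odd). With it, any $\varepsilon$ with $\prod\varepsilon_i=-1$ is allowed. Taking $n$-th powers, $(1,\varepsilon)$ lies in the generated group for all such $\varepsilon$, hence for all $\varepsilon$ (complement of a proper subgroup). For any $(\zeta_i)\ne(1)$ with product $1$, put $\varepsilon_i=-1$ wherever $\zeta_i=1$ and adjust the total sign at an index with $\zeta_i\ne1$: the tuple is allowed. So $\Gamma$ is generated. $\square$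

## 8. $q\in\{2,3\}$: odd characters suffice

**Proposition 9.** For $q\in\{2,3\}$ and $n$ an odd prime, the assertion of the conjecture is true.

**Step 1 (equal $w$).** Here $n\nmid q-1$, so $W=T$ and $M'=M$. For $q=2$, $w_1=w_2=0$. For $q=3$, apply the automorphism $\zeta_p\mapsto\zeta_p^u$ fixing $\zeta_N$, $u\in\mathbb F_p^\times$: it multiplies $G(\beta,\psi)$ by $\beta(u)$. Since Gauss sums are nonzero, $\chi_1=\chi_2$ on $\mathbb F_3^\times=\mathbb F_p^\times$. As $\mathbb F_3^\times$ is generated by the $M$-th power of a generator of $\mathbb F_{3^n}^\times$, this says $Mx_1=Mx_2$, i.e. $Mw_1=Mw_2$ in $\frac12\mathbb Z/\mathbb Z$; $M$ is odd, so $w_1=w_2$.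

**Step 2 (comparing $y$).** Taking $j=-w_1$ in (5), $h(uy_1)=h(uy_2)$ for all $u\in(\mathbb Z/M')^\times$. By regularity $d_1,d_2>1$. Let $\lambda\in S_3$ for $d_1$. Since $p=q$, $\lambda(p)=1$, so Lemma 5 with $m=1$ gives $\Lambda(0)\ne0$, with $\Lambda$ built from $y_1$. So $\sum_u\lambda(u)h(uy_2)\ne0$, and Lemma 6 gives $d_1\mid d_2$. By symmetry $d_1=d_2=d$. Write $y_2=cy_1$. Then $\Lambda(0)=\bar\lambda(c)\Lambda(0)$, so $\lambda(c)=1$ for all $\lambda\in S_3$. By Lemma 8(4), $c=q^s$ in $(\mathbb Z/d)^\times$, and $x_2=q^sy_1+w_1=q^sx_1$. $\blacksquare$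

## 9. $q\ge5$, both classes trivial

**Proposition 10.** Let $q\ge5$, $n$ odd, and let $x_1,x_2\notin T$ satisfy (5) with $w_1,w_2\in T$. Then $x_1\sim x_2$.

**Step 1 (reduce to one unknown $z$ with $2z=0$).** Twist so that $x_1=y_1$, $x_2=y_2+z$ with $z\in T$. By regularity $d_1,d_2>1$. Let $\lambda\in S_1$ for $d_1$, let $m=q-1$, and build $\Lambda$ from $y_1$. By Lemmas 5 and 7, $\hat\Lambda(\kappa)\ne0$ for some unit $\kappa$; in particular $\Lambda\not\equiv0$ on $T$. Summing (5) against $\lambda(u)$ and using Lemma 6 gives $d_1\mid d_2$; by symmetry $d_1=d_2=d$. Put $y_2=cy_1$ and $\nu=\lambda(c)$. Summing again, $\Lambda(vj)=\bar\nu\,\Lambda(vj+vz)$. Replacing $vj$ by $j$,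
$$\Lambda(j+vz)=\nu\,\Lambda(j)\qquad\text{for all }j\in T\text{ and all }v\in(\mathbb Z/(q-1))^\times.$$
(Units mod $m_0$ map onto units mod $q-1$.) At the unit $\kappa$ this says $\mathrm e(\kappa vz)=\nu$ for all $v$. So $\mathrm e(z)=\mathrm e(-z)=\nu$, whence $z\in\{0,\frac12\}$ and $\lambda(c)=\mathrm e(z)$ for all $\lambda\in S_1$.

**Step 2 ($z=0$).** By Lemma 8(1), $c=q^s$, so $x_2=q^sx_1$.

**Step 3 ($z=\frac12$ leads to vanishing on $2T$).** Now $q$ is odd. By Lemma 8(2), $d=\ell=2n+1$ is prime and $S_1=\{\tau\}$ with $\tau$ quadratic, $\tau(c)=-1$. As $n$ is odd, $\ell\equiv3\pmod4$ and $\tau(-1)=-1$. From Step 1, $\Lambda(j+\frac12)=-\Lambda(j)$. Since $p$ is odd, $\{x\}+\{x+\frac12\}=\{2x\}+\frac12$ gives $h(x)+h(x+\frac12)=h(2x)+\frac{fn}2$. So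
$$0=\Lambda(j)+\Lambda(j+\tfrac12)=\sum_u\tau(u)\bigl(h(2uy_1+2j)+\tfrac{fn}2\bigr)=\tau(2)\Lambda(2j).$$
Thus $\Lambda=0$ on $2T=\frac1m\mathbb Z/\mathbb Z$ with $m=\frac{q-1}2$. This contradicts Lemma 5(b) if there is $\theta$ mod $m$ with $\theta(-1)=1$ and $\theta(p)=\tau(p)$.

**Step 4 (finding $\theta$ unless $q=9$).** If $\tau(p)=1$, take $\theta=1$. If $\tau(p)=-1$, then $f$ is even, since $\tau(p)^f=\tau(q)=1$. Let $o$ be the order of $p$ in $(\mathbb Z/m)^\times/\{\pm1\}$; $o\mid f$. If $o<f$, then $m$ divides $p^o-1$ or $p^o+1$, so $m\le p^{f/2}+1$. As $m=\frac12(p^{f/2}-1)(p^{f/2}+1)$, we get $p^{f/2}-1\le2$, so $q=9$. For $q\ne9$, $o=f$ is even, so there is a character of $\langle p\rangle\subseteq(\mathbb Z/m)^\times/\{\pm1\}$ sending $p$ to $-1$, and it extends to the required $\theta$.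

**Step 5 ($q=9$, $\tau(3)=-1$).** By quadratic reciprocity, both $3$ and $\ell$ being $3$ mod $4$, $\tau(3)=-\bigl(\frac\ell3\bigr)$. So $\ell\equiv1\pmod3$, $3\mid2n$, $n=3$, $\ell=7$, $N=728$. Multiplying both $x_k$ by a unit $t$ we may take $x_1=\frac17$, $x_2=\frac c7+\frac12$ with $c$ a nonresidue mod $7$; conjugating $x_2$ by powers of $q\equiv2\pmod7$ we may take $c=6$. Let $j=\frac18\in T$. Then $x_1+j=\frac{15}{56}=\frac{195}{728}$, and $x_2+j=\frac{83}{56}\equiv\frac{27}{56}=\frac{351}{728}$. But $195=2\cdot81+27+2\cdot3$ and $351=243+81+27$ have base-$3$ digit sums $5$ and $3$, contradicting (4). $\blacksquare$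

If $n\nmid q-1$, all classes are trivial, so the assertion of the conjecture holds for $q\ge5$, $n$ odd, $n\nmid q-1$.

## 10. $q\ge5$, $n\mid q-1$: nontrivial classes with a nonzero $y$

Now $m_0=n(q-1)$. Write $w_k=\frac{b_k}{n(q-1)}$ and $r_k=b_k\bmod n$; this encodes the class, and
$$(q-1)w_k=\frac{r_k}n,\qquad q^\sigma w_k=w_k+\frac{\sigma r_k}n .\tag{6}$$
The new feature is (6): conjugation moves $w_k$.

**Proposition 11.** Let $q\ge5$, $n$ odd, $n\mid q-1$, and let $x_1,x_2\notin T$ satisfy (5). Exactly one trivial class is impossible. If both classes are nontrivial and $(d_1,d_2)\ne(1,1)$, then $x_1\sim x_2$.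

**Step 1 (mixed classes).** Suppose $r_1\ne0$, $r_2=0$; so $d_2>1$. Let $\lambda\in S_1$ for $d_2$ and put $F(j)=\sum_{u\in(\mathbb Z/M')^\times}\lambda(u)h(uy_1+w_1+j)$ on $T$. By (6) and $qj=j$,
$$h\bigl(uy_1+w_1+j+\tfrac{r_1}n\bigr)=h\bigl(q(q^{-1}uy_1+w_1+j)\bigr)=h(q^{-1}uy_1+w_1+j).$$
Summing against $\lambda(u)$ and using $\lambda(q)=1$, $F(j+\frac{r_1}n)=F(j)$. So $\hat F(\kappa)\bigl(\mathrm e(\kappa r_1/n)-1\bigr)=0$: the Fourier coefficients of $F$ vanish at all $\kappa$ with $n\nmid\kappa$, in particular at units mod $q-1$. But by (5) with $v=1$, $F(j)$ is a nonzero multiple of $\Lambda(w_2+j)$ ($\Lambda$ built from $y_2$, $m=q-1$), and by Lemmas 5 and 7 this has a nonzero coefficient at a unit. Contradiction.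

**Step 2 (a Fourier formula for both classes nontrivial).** Say $d_1>1$. Let $\lambda\in S_2$ for $d_1$, $\lambda(q)=\mathrm e(\rho/n)$ with $\rho\not\equiv0$, and build $\Lambda$ from $y_1$ with $m=n(q-1)$. By Lemma 5(a), $\hat\Lambda(q\kappa)=\mathrm e(-\rho/n)\hat\Lambda(\kappa)$. Let $\kappa$ be a unit mod $n(q-1)$. The residues mod $n(q-1)$ that are $\equiv\kappa$ mod $q-1$ are $\kappa q^\sigma=\kappa+\sigma\kappa(q-1)$, $0\le\sigma<n$. The function $j\mapsto\Lambda(v(w_k+j))$ on $T$ equals $\sum_\mu\hat\Lambda(\mu)\mathrm e(\mu vw_k)\mathrm e(\mu vj)$, and the terms with $\mu v\equiv\kappa\pmod{q-1}$ are $\mu=v^{-1}\kappa q^\sigma$. So its Fourier coefficient at $\kappa$ mod $q-1$ is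
$$\sum_\sigma\hat\Lambda(v^{-1}\kappa)\,\mathrm e\!\left(-\tfrac{\sigma\rho}n\right)\mathrm e(\kappa w_k)\,\mathrm e\!\left(\tfrac{\sigma\kappa r_k}n\right)=n\,\hat\Lambda(v^{-1}\kappa)\,\mathrm e(\kappa w_k)\,[\kappa r_k\equiv\rho\bmod n].\tag{7}$$

**Step 3 (same order, same class).** By Lemmas 5 and 7 choose a unit $\kappa^*$ with $\hat\Lambda(\kappa^*)\ne0$. For a unit $\kappa$ with $\kappa r_1\equiv\rho\pmod n$ (these exist, as $r_1,\rho\ne0$) and $v=\kappa/\kappa^*$, (7) is nonzero for $k=1$. Summing (5) against $\lambda(u)$, Lemma 6 gives $d_1\mid d_2$. Then $d_2>1$, and symmetrically $d_2\mid d_1$. So $d_1=d_2=d$, $y_2=cy_1$, and summing (5) gives $\Lambda(v(w_1+j))=\bar\lambda(c)\Lambda(v(w_2+j))$. Compare coefficients at $\kappa$ with $v=\kappa/\kappa^*$: for every unit $\kappa$ with $\kappa r_1\equiv\rho$, also $\kappa r_2\equiv\rho$. So $r_1=r_2=:r$, $z:=w_2-w_1\in T$, and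
$$\mathrm e(\kappa z)=\lambda(c)\qquad\text{for all units }\kappa\equiv\rho/r\pmod n.\tag{8}$$

**Step 4 (killing $z$ and $c$).** Write $z=z_n+z'$, the $n$-primary and prime-to-$n$ parts. In (8) the prime-to-$n$ component of $\kappa$ may be any unit; comparing $1$ and $-1$ gives $2z'=0$. Adding $n$ to the $n$-component of $\kappa$ keeps the congruence and gives $nz_n=0$. By (6), replacing $x_2$ by $q^\sigma x_2$ changes $w_2$, hence $z$, by $\sigma r/n$; so we may assume $z_n=0$, $z\in\{0,\frac12\}$. Relation (8) holds for the new $x_2$ (with its new $c$) and for every $\lambda\in S_2$. It gives $\lambda(c)=\mathrm e(z)=:\nu\in\{\pm1\}$ for all $\lambda\in S_2$; if $z=\frac12$, then $q$ is odd and the units $\kappa$ are odd. By Lemma 8(3), $\nu=1$ and $c=1$. So $z=0$ and $x_2=x_1$. $\blacksquare$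

## 11. $y_1=y_2=0$: digit sums modulo $q-1$

Let $n$ be odd, $n\mid q-1$, with any $q$ (so $q\ge4$), and suppose $d_1=d_2=1$ with both classes nontrivial: $x_k=w_k=\frac{b_k}{n(q-1)}$, $n\nmid b_k$. There is no $y$ for a Dirichlet character to act on, and (E2) will appear.

**Proposition 12.** If such $x_1\not\sim x_2$ satisfy (4), then $q=P^e$ with $P$ a power of $p$, $e\ge2$, $n=\frac{q-1}{P-1}$, and $\chi_2\sim\chi_1^{P^{i_1}}$ for some $1\le i_1<e$.

**Step 1 (from $n f$ digits to $f$ digits).** Since $q^\sigma w_k=w_k+\sigma b_k/n$ runs over all translates of $w_k$ by $\frac1n\mathbb Z/\mathbb Z$, and $\sum_{s<n}\{w+\frac sn\}=\{nw\}+\frac{n-1}2$,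
$$h(w_k)=\sum_{i<f}\Bigl\{\frac{p^ib_k}{q-1}\Bigr\}+\frac{f(n-1)}2=\frac{s(b_k)}{p-1}+\frac{f(n-1)}2,$$
where in this section $s(b)$ is the base-$p$ digit sum of the residue of $b$ mod $q-1$ in $[0,q-2]$. (We used that $p$ is prime to $n$, so $p^i$ permutes $\frac1n\mathbb Z/\mathbb Z$, and (3) with $q-1$ in place of $N$.) The same applies to $v(w_k+j)$. So (4) says
$$s(v(b_1+nJ))=s(v(b_2+nJ))\qquad\forall\,v\in(\mathbb Z/(q-1))^\times,\ J\in\mathbb Z.$$
Let $\Delta=b_2-b_1$ mod $q-1$. If $\Delta=0$, then $w_2-w_1\in\frac1n\mathbb Z/\mathbb Z$, so $w_2=q^\sigma w_1$ for some $\sigma$, contrary to assumption. So $\Delta\ne0$.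

**Step 2 (normalize).** For a unit $v$ with $vb_1\equiv1\pmod n$, the numbers $v(b_1+nJ)$ run over all residues mod $q-1$ that are $\equiv1\pmod n$. So for each such $v$,
$$s(b)=s(b+v\Delta)\qquad\text{for all }b\equiv1\pmod n.\tag{9}$$
With $b=1$: $s(1+v\Delta)=1$, so $1+v\Delta\equiv p^i$ with $0\le i<f$, and $i\ne0$ as $\Delta\ne0$. Thus $v\Delta\equiv p^i-1$ with $0<i<f$; in particular $f\ge2$. Fix such a $v_0$ and its $i$.

**Step 3 (the order $o$ of $p$ mod $n$ is $f$).** This will make $i$ independent of $v$. Since $n\mid q-1$, $o\mid f$. Suppose $o<f$ and take $b=p^o$ in (9): $p^o+p^i-1$ has digit sum $1$ mod $q-1$. It is at most $2p^{f-1}-1\le q-1$, with equality only if $p=2$ and $o=i=f-1$; then $o\mid f$ forces $f=2$, $o=1$, and $n\mid p^o-1=1$, impossible. So $p^o+p^i-1<q-1$ is its own residue and is a power of $p$. Being $\equiv-1\pmod p$, it equals $1$; but it is at least $3$. Contradiction.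

**Step 4 ($n$ is almost $\frac{q-1}{P-1}$).** Let $v\equiv v_0\pmod n$ be a unit. Then $vb_1\equiv1\pmod n$, so $v\Delta\equiv p^{i'}-1$ with $0<i'<f$, and $p^{i'}\equiv p^i\pmod n$. By Step 3, $i'=i$, so $v\Delta=v_0\Delta$. Dividing by $v_0$: $(v-1)(p^i-1)\equiv0\pmod{q-1}$ for all units $v\equiv1\pmod n$. Let
$$g=\gcd(i,f)<f,\qquad P=p^g,\qquad e=f/g\ge2,\qquad R=\tfrac{q-1}{P-1}.$$
As $\gcd(p^i-1,q-1)=P-1$, every unit $v\equiv1\pmod n$ satisfies $v\equiv1\pmod R$. By Step 3, $n\nmid p^g-1=P-1$, so $n\mid R$. Every unit mod $R$ that is $\equiv1$ mod $n$ lifts to a unit mod $q-1$, still $\equiv1$ mod $n$. So $(\mathbb Z/R)^\times\to(\mathbb Z/n)^\times$ is injective and $\varphi(R)=\varphi(n)$. Writing $R=n^ak$ with $n\nmid k$, we have $n^{a-1}(n-1)\varphi(k)=n-1$, so $a=1$, $k\in\{1,2\}$, and $R\in\{n,2n\}$.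

**Step 5 ($R=2n$ is impossible).** If $R=1+P+\dots+P^{e-1}$ is even, then $P$ is odd and $e$ is even, so the even number $P+1\ge4$ divides $R=2n$. Hence $P+1=2n=R$, $e=2$, $i=g$, $v_0\Delta\equiv P-1$. Take $b=(n-1)P\equiv-(n-1)\equiv1\pmod n$. Since $n-1<P-1$, both $b$ and $b+P-1=(n-1)P+(P-1)$ are less than $q-1$. Their digit sums are $s(n-1)$ and $s(n-1)+g(p-1)$. This contradicts (9).

**Step 6 (the pair).** So $R=n$, i.e. $n(P-1)=q-1$. Put $i=gi_1$, $1\le i_1<e$. Since $n\mid v_0b_1-1$ and $P-1\mid P^{i_1}-1$, the product $(v_0b_1-1)(P^{i_1}-1)$ is $\equiv0\pmod{q-1}$. Therefore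
$$v_0b_2\equiv v_0b_1+P^{i_1}-1\equiv P^{i_1}v_0b_1,\qquad b_2\equiv P^{i_1}b_1\pmod{q-1}.$$
Then $w_2-P^{i_1}w_1\in\frac1n\mathbb Z/\mathbb Z$, and as in Step 1, $w_2=q^\sigma P^{i_1}w_1$ for some $\sigma$: $\chi_2\sim\chi_1^{P^{i_1}}$. $\blacksquare$

## 12. Comparing the Gauss sums themselves when $n=\frac{q-1}{P-1}$

Valuations do not see $\psi$, so for the pairs of Proposition 12 we return to the actual sums.

**Proposition 13.** Let $q=P^e$, $e\ge2$, $n=\frac{q-1}{P-1}$ prime, $\chi_1\leftrightarrow w_1=\frac{b_1}{n(q-1)}$ with $n\nmid b_1$ (equivalently, the order of $\chi_1$ divides $n(q-1)$ but not $q-1$), and $\chi_2=\chi_1^{P^i}$ with $1\le i<e$. Then $\chi_1,\chi_2$ are regular, $\chi_1|_{\mathbb F_q^\times}\ne\chi_2|_{\mathbb F_q^\times}$, $\chi_1\not\sim\chi_2$, and $G(\chi_1\eta,\psi)=G(\chi_2\eta,\psi)$ for all $\eta$ if and only if $\psi$ factors through $\mathrm{Tr}_{\mathbb F_q/\mathbb F_P}$.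

Here $n\mid q-1$ and $n\ge3$, so $m_0=n(q-1)$ and $M=nM'$ with $n\nmid M'$. Both characters are regular, as $w_1,P^iw_1\notin T$.

**Step 1 (equality for $\psi_1$).** Substituting $a\mapsto a^p$ and using that $\mathrm{Tr}_{\mathbb F_{q^n}/\mathbb F_p}$ is Frobenius invariant, $G(\beta^p,\psi_1)=G(\beta,\psi_1)$. Let $\eta\leftrightarrow j\in T$. Then $(\chi_1\eta)^{P^i}$ corresponds to
$$P^i(w_1+j)=(P^iw_1+j)+(P^i-1)j,\qquad(P^i-1)j\in(P-1)T=\tfrac1n\mathbb Z/\mathbb Z .$$
On the other hand $q^\sigma(P^iw_1+j)=P^iw_1+j+\sigma P^ib_1/n$ realizes all translates of $P^iw_1+j$ by $\frac1n\mathbb Z/\mathbb Z$. So $(\chi_1\eta)^{P^i}\sim\chi_2\eta$, and $G(\chi_2\eta,\psi_1)=G(\chi_1\eta,\psi_1)$ for all $\eta$.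

**Step 2 (general $\psi_u$).** By (2), $G(\chi_2\eta,\psi_u)/G(\chi_1\eta,\psi_u)=\chi_1(u)^{P^i-1}$. Let $\gamma$ be the generator of $\mathbb F_{q^n}^\times$ with $\omega(\gamma)=\mathrm e(1/N)$; $\gamma^M$ generates $\mathbb F_q^\times$. Then
$$\chi_1^{P^i-1}(\gamma^M)=\mathrm e\bigl(Mw_1(P^i-1)\bigr)=\mathrm e\Bigl(\frac{M'b_1}n\cdot\frac{P^i-1}{P-1}\Bigr).$$
This is a primitive $n$-th root of unity: $n\nmid M'b_1$, and $0<\frac{P^i-1}{P-1}<\frac{P^e-1}{P-1}=n$. So $\chi_1^{P^i-1}|_{\mathbb F_q^\times}$ has order $n$, and its kernel is the subgroup of order $\frac{q-1}n=P-1$, i.e. $\mathbb F_P^\times$. Hence the sums agree for all $\eta$ if and only if $u\in\mathbb F_P^\times$.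

**Step 3 (which $\psi_u$).** If $u\in\mathbb F_P$, then $\mathrm{Tr}_{\mathbb F_q/\mathbb F_P}(uz)=u\,\mathrm{Tr}_{\mathbb F_q/\mathbb F_P}(z)$, so $\psi_u$ factors through $\mathrm{Tr}_{\mathbb F_q/\mathbb F_P}$. There are exactly $P$ additive characters that factor so, one for each character of $\mathbb F_P$; the $P-1$ characters $\psi_u$, $u\in\mathbb F_P^\times$, and the trivial one exhaust them.

**Step 4 (restrictions).** Step 2 shows $\chi_2/\chi_1\ne1$ on $\mathbb F_q^\times$. Conjugate characters agree on $\mathbb F_q^\times$, so $\chi_1\not\sim\chi_2$. $\blacksquare$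

## 13. $q=4$, $n=3$ by tables

Lemma 7 is not available for $q=4$, so we check (4) directly. Here $N=63$, $M'=7$, $m_0=9$. Write $x=\frac\alpha7+\frac\beta9=\frac{9\alpha+7\beta}{63}$. Twisting adds $3$ to $\beta$; $s$ is the binary digit sum, invariant under $x\mapsto2x$; conjugation is $x\mapsto4x$. Attach to $x$ the vector $V(x)=(s(x),s(x+\frac13),s(x+\frac23))$. By (4), $V(x_1)=V(x_2)$ is necessary, also after conjugating either.

**Step 1 (trivial class).** Here $\beta\in\{0,3,6\}$, $\alpha\ne0$; up to conjugation $\alpha=\pm1$, as $\langle4\rangle=\{1,2,4\}$ mod $7$ and $4\beta=\beta$. For $\alpha=1$ the numerators $9,30,51$ have digit sums $2,4,4$. For $\alpha=-1$ the numerators $54,12,33$ have digit sums $4,2,2$. So $V$ runs over the rotations of $(2,4,4)$ and $(4,2,2)$, which are six distinct vectors.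

**Step 2 (nontrivial classes).** Up to conjugation $\beta=1$ or $\beta=2$, since the orbits of $4$ mod $9$ are $\{1,4,7\}$ and $\{2,8,5\}$. Let $\sigma(\alpha)=s(9\alpha+7)$: the numbers $7,16,25,34,43,52,61$ give $\sigma(0),\dots,\sigma(6)=3,1,3,2,4,3,5$. A power of $2$ carries any $(\alpha,\beta)$ with $3\nmid\beta$ to $\beta=1$: multiplying by $2^4$ sends $(\alpha,4)$ to $(2\alpha,1)$; by $2^2$, $(\alpha,7)$ to $(4\alpha,1)$; by $2^5$, $(\alpha,2)$ to $(4\alpha,1)$; by $2$, $(\alpha,5)$ to $(2\alpha,1)$; by $2^3$, $(\alpha,8)$ to $(\alpha,1)$. Hence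
$$V(\alpha,1)=(\sigma(\alpha),\sigma(2\alpha),\sigma(4\alpha)),\qquad V(\alpha,2)=(\sigma(4\alpha),\sigma(2\alpha),\sigma(\alpha)).$$

| $\alpha$ | 0 | 1 | 2 | 4 | 3 | 6 | 5 |
|---|---|---|---|---|---|---|---|
| $V(\alpha,1)$ | 333 | 134 | 341 | 413 | 253 | 532 | 325 |
| $V(\alpha,2)$ | 333 | 431 | 143 | 314 | 352 | 235 | 523 |

**Step 3 (coincidences).** Among all vectors of Steps 1 and 2 the only coincidence is $V(0,1)=V(0,2)$. So (4) forces $x_1\sim x_2$ unless, up to conjugation and order, the pair is $\frac19,\frac29$. There $d_1=d_2=1$ and both classes are nontrivial, so Propositions 12 and 13 (valid for $q=4$) apply with $P=2$, $e=2$: the exceptions are exactly those of (E2). This agrees with the computation in Section 2, since $\chi^{-1}=\chi^8=(\chi^2)^4\sim\chi^2$.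

## 14. Assembling Theorem 2 and Corollary 3

For $n=2$ the assertion is true by Proposition 4, and neither (E1) nor (E2) occurs. Let $n$ be odd.

* $q\in\{2,3\}$: true by Proposition 9. Here $q$ is prime, so neither exception occurs.
* $q=4$, $n\ge5$: false for every $\psi$ by Theorem 1; this is (E1). Condition (E2) with $q=4$ forces $P=2$, $n=3$.
* $q=4$, $n=3$: Section 13 gives exactly (E2) and its pairs.
* $q\ge5$, $n\nmid q-1$: true by Proposition 10. In (E2), $n$ divides $q-1$, so it does not occur.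
* $q\ge5$, $n\mid q-1$: if both classes are trivial, use Proposition 10; if exactly one is trivial, Proposition 11 excludes the pair; if both are nontrivial and $(d_1,d_2)\ne(1,1)$, Proposition 11 gives $\chi_1\sim\chi_2$. In the remaining case Proposition 12 shows that non-conjugate pairs satisfying (4) require $n=\frac{q-1}{P-1}$, which determines $P$, and $\chi_2\sim\chi_1^{P^{i_1}}$ with $\chi_1$ as in Proposition 13. By Proposition 13, and since conjugating $\chi_2$ changes neither its twisted sums nor its restriction to $\mathbb F_q^\times$, such pairs have equal twisted Gauss sums precisely when $\psi$ factors through $\mathrm{Tr}_{\mathbb F_q/\mathbb F_P}$. So the failures are exactly (E2), with exactly the stated pairs, and these have different restrictions to $\mathbb F_q^\times$. Such pairs exist, e.g. with $b_1=1$.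

This proves Theorem 2. For Corollary 3: (E1) and (E2) both require $q$ not prime. Pairs in (E2) have different restrictions to $\mathbb F_q^\times$, so they are excluded by the added hypothesis; the pairs of Theorem 1 have the same, trivial, restriction, so for $q=4$, $n\ge5$ the assertion still fails, while for $q=4$ it holds for $n=2$ and, under the added hypothesis, for $n=3$. $\blacksquare$
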